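# A proper copy of $\mathrm{MCG}(L)$ inside $\mathrm{MCG}(L)$

## 1. Countable groups inside the mapping class group of the Loch Ness monster

A *surface* is a second-countable, connected, orientable 2-manifold, possibly with boundary. For a surface $S$, let $\mathrm{Homeo}_\partial(S)$ be the group of orientation-preserving homeomorphisms of $S$ that fix the boundary pointwise, and let $\mathrm{MCG}(S)=\mathrm{Homeo}_\partial(S)/\sim$, where two homeomorphisms are equivalent if they are isotopic relative to $\partial S$. The *Loch Ness monster* $L$ is the unique surface with one end, infinite genus and empty boundary: a plane with infinitely many handles marching off to infinity. Here a surface $Y$ has *one end* if it is noncompact and every compact $Q\subset Y$ lies in a compact $Q'$ with $Y\setminus Q'$ connected. It has *infinite genus* if it contains arbitrarily many disjoint one-holed tori. Uniqueness of $L$ is part of the classification of noncompact surfaces (Kerékjártó; Richards, *Trans. AMS* 106 (1963)).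

A group is *co-Hopfian* if it has no proper subgroup isomorphic to the whole group; equivalently, every injective homomorphism from the group to itself is surjective. We ask, following Ryan Dickmann, "Automatic continuity of pure mapping class groups", arXiv:2306.02599 (2023): is $\mathrm{MCG}(L)$ co-Hopfian, or does it contain a proper copy of itself?

On the smallest surfaces both answers occur. The mapping class group of the plane is trivial, hence co-Hopfian. For the closed annulus, the group is $\mathbb Z$, generated by the Dehn twist about the core; $n\mapsto 2n$ is injective and not surjective, so this group is not co-Hopfian.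

For $L$ we ask first which groups embed in $\mathrm{MCG}(L)$ at all. One class is easy. Throughout, "countable" means finite or countably infinite, and $\mathbb N=\{1,2,\dots\}$.

**Theorem 1.** Every countable group embeds in $\mathrm{MCG}(L)$.

We build $L$ from pieces, one for each vertex of a graph on which the group acts, and read off group elements from how they permute the gluing circles. Most of the construction does not care whether the group is countable, so we set it up in general.

**Definition (saturated graph).** A saturated graph consists of a countably infinite set $V$, a countable set $E$, a map $o:E\to V$ and an involution $e\mapsto\bar e$ of $E$ with $o(e)\ne o(\bar e)$ for all $e$, such that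
$$\text{for all } v\neq w \text{ in } V \text{ there are infinitely many } e\in E \text{ with } o(e)=v,\ o(\bar e)=w. \tag{1}$$
Such an $e$ is called an edge from $v$ to $w$. Put $E_v=o^{-1}(v)$; by (1) it is countably infinite. A group acts on the graph if it acts on $V$ and $E$ compatibly with $o$ and $\bar{\ }$.

For example, let $V$ be any countably infinite set, $E=\{(v,w,k):v\ne w\text{ in }V,\ k\in\mathbb N\}$, $o(v,w,k)=v$ and $\overline{(v,w,k)}=(w,v,k)$.

**Definition (holed plane).** Let $X$ be countably infinite. A holed plane over $X$ is a connected oriented surface $\hat P$ whose boundary components are circles $\partial_x$, $x\in X$, such that every compact subset of $\hat P$ lies in a compact set $K$ with these properties: each $\partial_x$ is contained in $K$ or disjoint from $K$; only finitely many $\partial_x$ are contained in $K$; and $\hat P\setminus K$, with any set of whole boundary circles removed, is connected and nonempty. We also allow $K=\emptyset$ in the last clause: $\hat P$ minus any set of whole boundary circles is connected, since the interior of $\hat P$ is connected and dense.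

Example: let $P_0$ be $\mathbb R^2$ minus the open discs of radius $\frac14$ about the points $(k,0)$, $k\in\mathbb N$. Take $K=P_0\cap[-N-\frac12,N+\frac12]^2$ with $N\in\mathbb N$ large. To see that $P_0\setminus K$ is connected after removing some circles, join two of its points by a path in the plane outside the square. The closed discs of radius $\frac13$ about the centers $(k,0)$ with $k>N$ are disjoint from each other and from the square, and the path meets finitely many of them. For each such disc, replace the part of the path between its first and its last time in the disc by a path in the annulus of radii between $\frac14$ and $\frac13$, touching the circle of radius $\frac14$ at most at the endpoints. Call this the *detour argument*.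

**Gluing.** Given a saturated graph, choose for each $v$ a holed plane $\hat P_v$ over $E_v$, and for each $e$ a homeomorphism $\varphi_e:\partial_e\to\partial_{\bar e}$ that reverses the boundary orientations, with $\varphi_{\bar e}=\varphi_e^{-1}$. Let $Y$ be the result of gluing all the $\hat P_v$ along all the $\varphi_e$, and let $C_e=C_{\bar e}\subset Y$ be the image of $\partial_e$.

**Lemma 2.**
(a) $Y$ is an oriented surface without boundary. Each $\hat P_v$ embeds in $Y$, and the images, again written $\hat P_v$, form a locally finite closed cover.
(b) $Y$ is homeomorphic to $L$.
(c) If $f\notin\{e,\bar e\}$, then $C_e$ and $C_f$ are not isotopic.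
(d) Let a group $\Gamma$ act on the graph and let $\Psi:\Gamma\to\mathrm{MCG}(Y)$ be a homomorphism such that $\Psi(g)$ carries $C_e$ to a curve isotopic to $C_{ge}$, for all $g,e$. Then the image of $\Psi$ has index $2^{\aleph_0}$. If moreover only $1\in\Gamma$ fixes every element of $E$, then $\Psi$ is injective.

*Proof.* **Step 1: the surface.** This proves (a). Boundary circles have collars, so gluing them gives a 2-manifold; it is second countable, since there are countably many pieces, and oriented, since the $\varphi_e$ reverse boundary orientations. As $o(e)\ne o(\bar e)$, no two points of the same piece are identified, so each $\hat P_v$ embeds. The images are closed, and each point has a neighborhood meeting at most two of them. By (1) any two pieces share a circle, so $Y$ is connected.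

**Step 2: dual curves.** These curves detect the $C_e$. Let $e\neq e'$ both go from $v$ to $w$. Join a point of $\partial_e$ to a point of $\partial_{e'}$ by a simple arc through the interior of $\hat P_v$, and join the corresponding points of $\partial_{\bar e}$, $\partial_{\bar e'}$ by a simple arc through the interior of $\hat P_w$, both radial in collars at their ends. The union is a simple closed curve $\delta\subset\hat P_v\cup\hat P_w$ that crosses $C_e$ and $C_{e'}$ exactly once each and is disjoint from all other $C_f$. We call it a dual curve of $e,e'$.

**Step 3: infinite genus.** Choose distinct vertices $v_1,w_1,v_2,w_2,\dots$, distinct edges $e_i,e_i'$ from $v_i$ to $w_i$, and dual curves $\delta_i$ of $e_i,e'_i$. The set $C_{e_i}\cup\delta_i$ consists of interior points of $\hat P_{v_i}$ and $\hat P_{w_i}$ and of points of $C_{e_i}\cup C_{e_i'}$, so it misses every other piece. Hence these sets are pairwise disjoint, and each piece meets at most one of them, so they form a locally finite family of compact sets and have pairwise disjoint regular neighborhoods forming a locally finite family. A regular neighborhood of two curves crossing once is a one-holed torus. So $Y$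 has infinite genus.

**Step 4: one end.** Let $Q\subset Y$ be compact. It meets $\hat P_v$ only for $v$ in a finite set $A$. For $v\in A$ let $K_v\subset\hat P_v$ be a compact set containing $Q\cap\hat P_v$ as in the definition of a holed plane; put $K_v=\emptyset$ for $v\notin A$, and $Q'=\bigcup_{v\in A}K_v$. This is compact and contains $Q$. A piece $\hat P_v$ meets the other $K_w$ only in whole boundary circles, so $(Y\setminus Q')\cap\hat P_v$ is $\hat P_v\setminus K_v$ minus some whole boundary circles; it is connected and nonempty. For $v\neq w$, all but finitely many edges $e$ from $v$ to $w$ satisfy $\partial_e\cap K_v=\emptyset$ and $\partial_{\bar e}\cap K_w=\emptyset$, and for these $C_e\subset Y\setminus Q'$ joins the parts of $Y\setminus Q'$ in $\hat P_v$ and $\hat P_w$. So $Y\setminus Q'$ is connected. Finally $Y$ is noncompact: an infinite set with one point in the interior of each piece is closed and discrete. So $Y$ has one end, and (b) follows from the classification.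

**Step 5: the circles are distinguishable.** Let $f\notin\{e,\bar e\}$. By (1) choose an edge $e'\ne e$ from $o(e)$ to $o(\bar e)$ with $e'\notin\{f,\bar f\}$. A dual curve of $e,e'$ has mod 2 intersection number $1$ with $C_e$ and $0$ with $C_f$. This number is invariant under isotopy, so (c) holds.

**Step 6: injectivity in (d).** Let $\Psi(g)=1$. Then $C_{ge}$ is isotopic to $C_e$, so $ge\in\{e,\bar e\}$ for all $e$, by (c). Given $v$, choose edges from $v$ to two different vertices $w,w'\neq v$. The first shows $gv\in\{v,w\}$, the second $gv\in\{v,w'\}$; so $gv=v$. Thus $g$ fixes every vertex, and $o(ge)=g\,o(e)=o(e)\ne o(\bar e)$ gives $ge=e$ for all $e$. If only $1$ fixes $E$, then $g=1$.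

**Step 7: the index in (d).** With $e_i,\delta_i$ from Step 3 and $\eta\in\{0,1\}^{\mathbb N}$, let $\tau_\eta=\prod_iT_{\delta_i}^{\eta_i}$ be the product of Dehn twists supported in annuli inside the disjoint neighborhoods of Step 3; local finiteness makes it a homeomorphism. Let $\eta\neq\eta'$, say $\eta_i\ne\eta'_i$. Among the twisting annuli only the one about $\delta_i$ meets $C_{e_i}$, and $\delta_i$ crosses $C_{e_i}$ once. So $\tau_\eta^{-1}\tau_{\eta'}(C_{e_i})$ has homology class $[C_{e_i}]\pm[\delta_i]$, and its algebraic intersection number with $C_{e_i}$ is $\pm1$. An element of $\Psi(\Gamma)$ carries $C_{e_i}$ to a curve isotopic to some $C_f$, which is equal to or disjoint from $C_{e_i}$ and so has algebraic intersection number $0$ with it. Hence $\tau_\eta^{-1}\tau_{\eta'}\notin\Psi(\Gamma)$: the classes of the $\tau_\eta$ lie in different cosets, and the index is at least $2^{\aleph_0}$. A homeomorphism is determined by its values on a countable dense set, so $|\mathrm{MCG}(Y)|\le|\mathrm{Homeo}(Y)|\le2^{\aleph_0}$, and equality holds. $\square$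

On a connected orientable surface, whether a self-homeomorphism preserves orientation does not depend on the chosen orientation; so a homeomorphism $Y\cong L$ gives $\mathrm{MCG}(Y)\cong\mathrm{MCG}(L)$ by conjugation. We use this tacitly.

*Proof of Theorem 1.* Let $\Gamma$ be countable. Let $V=\Gamma\times\mathbb N$ with $\Gamma$ acting by left multiplication on the first factor, and $E=\{(v,w,k):v\neq w,\ k\in\mathbb N\}$ as in the example, with $\gamma(v,w,k)=(\gamma v,\gamma w,k)$. The action on $V$ is free. Choose bijections $\nu:E_{(1,i)}\to\mathbb N$ for all $i$ and extend them to $\nu:E\to\mathbb N$ by $\nu(\gamma e)=\nu(e)$; freeness makes this well defined, and $\nu$ restricts to a bijection $E_v\to\mathbb N$ for each $v$. Let $\hat P_v=P_0\times\{v\}$, let $\partial_e\subset\hat P_v$ be the circle about $(\nu(e),0)$, and let $\varphi_e$ send the point at angle $\theta$ of $\partial_e$ to the point at angle $\pi-\theta$ of $\partial_{\bar e}$. These maps reverse orientation and $\varphi_{\bar e}=\varphi_e^{-1}$. The maps $(z,v)\mapsto(z,\gamma v)$ send $\partial_e$ to $\partial_{\gamma e}$ preserving angles, and $\overline{\gamma e}=\gamma\bar e$, so they are compatible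 with the gluing. Hence $\Gamma$ acts on $Y$ by orientation-preserving homeomorphisms with $\gamma(C_e)=C_{\gamma e}$. Only $1$ fixes all of $E$, so Lemma 2(d) gives an injection $\Gamma\to\mathrm{MCG}(Y)\cong\mathrm{MCG}(L)$. $\square$

## 2. What an uncountable group changes

Apply Lemma 2(d) to the trivial group: the trivial subgroup has index $2^{\aleph_0}$, that is, $|\mathrm{MCG}(L)|=2^{\aleph_0}$. Can we let $\Gamma=\mathrm{MCG}(L)$ act on a saturated graph and repeat the proof?

(One might rather look for a closed subsurface $L'\subsetneq L$ homeomorphic to $L$ and extend homeomorphisms by the identity. There is none: by invariance of domain $L'$ would be open as well as closed, hence all of $L$.)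

The set $V$ is countable, so each vertex stabilizer has countable index in $\Gamma$ and is uncountable. In Theorem 1 the stabilizers were trivial, and a piece only had to be carried to other pieces. Now the stabilizer $H$ of $v$ permutes the infinitely many circles of $\hat P_v$, and we need homeomorphisms $A_h$ of $\hat P_v$ for $h\in H$ with the following two properties. First, $A_h$ carries $\partial_e$ to $\partial_{he}$ and respects fixed parametrizations of the circles, so that it fits the gluing. Second, $A_gA_h$ is isotopic to $A_{gh}$ by an isotopy that is constant on $\partial\hat P_v$, so that the isotopies on different pieces fit together.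

The first attempt is to ask for this for arbitrary permutations of the circles. It breaks at the second property, and no cleverness repairs it. Suppose it could be done for all permutations. Take $V=\mathbb N$ with trivial action and $E=\{(v,w,k)\}$ with $\mathrm{Sym}(\mathbb N)$ acting on $k$; Lemma 2(d) would embed $\mathrm{Sym}(\mathbb N)$ in $\mathrm{MCG}(L)$. Corollary C(3) below, whose proof does not use this discussion, says that $\mathrm{Sym}(\mathbb N)$ does not embed. The obstruction is torsion: already $(\mathbb Z/2)^{\mathbb N}$ does not embed.

So the stabilizer must respect some structure on the set of circles. The structure that works is a linear order. An order automorphism of a countable ordered set can be turned into a homeomorphism of $\mathbb R$, and this into a homeomorphism of the plane sending vertical lines to vertical lines. What remains to be chosen is an increasing homeomorphism on each vertical line, and increasing homeomorphisms of $\mathbb R$ form a convex set, so any two choices are isotopic by straight lines. Two tasks follow: realize order isomorphisms (Sections 3 and 4), and find a graph for $\mathrm{MCG}(L)$ whose vertex stabilizers preserve linear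 orders (Sections 5 and 6). The outcome is the following.

**Theorem A.** There is an injective homomorphism $\Psi:\mathrm{MCG}(L)\to\mathrm{MCG}(L)$ that is not surjective. Its image has index $2^{\aleph_0}$.

In particular $\mathrm{MCG}(L)$ contains a proper copy of itself: it is not co-Hopfian. The method gives more.

**Theorem B.** For a group $\Gamma$ the following are equivalent.
(i) $\Gamma$ is isomorphic to a subgroup of $\mathrm{MCG}(L)$.
(ii) $\Gamma$ has a subgroup $H$ of countable index and a nonempty countable linearly ordered set $X$ with a faithful order-preserving action of $H$, such that for every $\gamma\in\Gamma$ there is a finite $F\subset X$ with $\mathrm{Stab}_H(F)\le\gamma H\gamma^{-1}$ (pointwise stabilizer).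
When (ii) holds, the embedding can be chosen with image of index $2^{\aleph_0}$.

**Corollary C.**
(1) $\mathrm{MCG}(S)$ embeds in $\mathrm{MCG}(L)$ for every surface $S$ with $\partial S=\emptyset$.
(2) Every countable group embeds in $\mathrm{MCG}(L)$.
(3) $\bigoplus_{\mathbb N}\mathrm{MCG}(L)$ embeds in $\mathrm{MCG}(L)$, but $\prod_{\mathbb N}\mathrm{MCG}(L)$, $(\mathbb Z/2)^{\mathbb N}$ and $\mathrm{Sym}(\mathbb N)$ do not.

Part (2) is Theorem 1.

## 3. Slit planes: from order isomorphisms to homeomorphisms

**Placing an ordered set on the line.** Let $(X,<)$ be a countably infinite linearly ordered set. We want to embed $X$ in $\mathbb R$ so that order isomorphisms extend to homeomorphisms of $\mathbb R$. An arbitrary embedding will not do. The set $\mathbb Q\cap\bigl((-\infty,0)\cup(1,\infty)\bigr)$ is order isomorphic to $\mathbb Q$, so it has an automorphism taking the cut at the gap $[0,1]$ to a cut at an irrational point. An increasing extension to $\mathbb R$ would send $[0,1]$ to a single point.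

The remedy is to thicken. The lexicographic product $X\times\mathbb Q$ is countable; it is dense (between $(x,r)<(x,s)$ take the midpoint, between $(x,r)<(y,s)$ with $x<y$ take $(x,r+1)$) and has no endpoints. By Cantor's theorem we may fix an order isomorphism $q_X:X\times\mathbb Q\to\mathbb Q$. Put $j_X(x)=q_X(x,0)$. An order isomorphism $\sigma:X\to X'$ induces the order isomorphism $q_{X'}\circ(\sigma\times\mathrm{id})\circ q_X^{-1}$ of $\mathbb Q$. It carries Dedekind cuts to Dedekind cuts, so it extends to an increasing homeomorphism $\bar\sigma$ of $\mathbb R$, uniquely by density. Then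
$$\bar\sigma(j_X(x))=j_{X'}(\sigma x),\qquad\overline{\sigma\tau}=\bar\sigma\bar\tau .$$

**Definition (slits).** Fix a bijection $n_X:X\to\mathbb N$. For $x\in X$ let
$$s_x=\{(j_X(x),\,n_X(x)+s):|s|\le\tfrac14\}\subset P_X:=\mathbb R^2. \tag{2}$$

The slits have distinct integer heights, so they are disjoint and locally finite; and every vertical line contains at most one of them.

**Definition (cut-open plane).** Let $p:\hat P_X\to P_X$ be obtained by replacing each $s_x$ by a circle $\partial_x=l_x\cup r_x$, where $l_x,r_x$ are two copies of $s_x$ (left and right side), parametrized by $s\in[-\frac14,\frac14]$ and sharing their endpoints. Let $R_x=\{(t,y):|y-n_X(x)|<\frac14\}$; the only slit this strip meets is $s_x$. Topologize $\hat P_X$ by the subbasis of all $p^{-1}(U)$, $U\subset P_X$ open, and, for each $x$, the sets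
$$N_x^-=\{z\in p^{-1}(R_x):z\text{ has abscissa}<j_X(x)\}\cup\mathrm{int}\,l_x,\qquad N_x^+=\{z\in p^{-1}(R_x):z\text{ has abscissa}>j_X(x)\}\cup\mathrm{int}\,r_x .$$

**Step 1: $\hat P_X$ is a surface.** The model is $f(z)=\frac i8(z+z^{-1})$ on $M=\{|z|\ge1\}$. It is injective on $|z|>1$, maps this set homeomorphically onto the complement of the segment from $-\frac i4$ to $\frac i4$, and sends $e^{i\theta}$ to $\frac i4\cos\theta$. For $z=\rho e^{i\theta}$ the real part of $f(z)$ is $-\frac18(\rho-\rho^{-1})\sin\theta$. So, up to translation, the set $p^{-1}$ of a neighborhood of $s_x$ corresponds to a neighborhood of the unit circle in $M$; the left side $l_x$ is the half circle $\sin\theta\ge0$, the right side $r_x$ is $\sin\theta\le0$, with $s=\frac14\cos\theta$. Under this bijection $N_x^\pm$ corresponds to the set of $z$ with $\mp\mathrm{Im}\,z>0$ and $|\mathrm{Im} f(z)|<\frac14$, which is open. We check that $f^{-1}(U)$ together with these sets generates the usual topology of $M$. Off the unit circle $f$ is a homeomorphism onto an open set. At $z=\pm1$ the fiber of $f$ is one point and $f$ is proper, so the $f^{-1}(U)$ form a neighborhood basis. At $z=e^{i\theta}$ with $\sin\theta>0$,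 suppose $z_k\in M$, $\mathrm{Im}\,z_k>0$ and $f(z_k)\to f(z)$. The $z_k$ are bounded, and a limit point $w$ has $f(w)=f(z)$, so $w\in\{z,\bar z\}$, and $\mathrm{Im}\,w\ge0$ gives $w=z$; so $z_k\to z$. The case $\sin\theta<0$ is the same.

Hence $\hat P_X$ is a surface with boundary circles $\partial_x$: it is Hausdorff because points with different $p$-images are separated by sets $p^{-1}(U)$, and the two points over an interior point of a slit by $N_x^\pm$; it is second countable because countably many $U$ suffice. It is oriented, since $f$ is holomorphic on $|z|>1$. The map $p$ is proper: a compact set meets finitely many slits, and over a small closed neighborhood of a slit the model shows that preimages of compact sets are compact.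

**Step 2: $\hat P_X$ is a holed plane over $X$.** Given a compact subset of $\hat P_X$, choose a rectangle $D=[-\alpha,\alpha]\times[-N-\frac12,N+\frac12]$, with $\alpha$ irrational and $N\in\mathbb N$, so large that $K=p^{-1}(D)$ contains it. No slit meets the frontier of $D$, because slits have rational abscissas and heights in $[k-\frac14,k+\frac14]$ with $k\in\mathbb N$. So each slit is inside $D$ or disjoint from $D$, and finitely many are inside. For connectedness use the detour argument. Give each slit outside $D$ the rectangle $U_x=[j_X(x)-\varepsilon_x,j_X(x)+\varepsilon_x]\times[n_X(x)-\frac38,n_X(x)+\frac38]$. These are pairwise disjoint, and disjoint from $D$ for small $\varepsilon_x$: either $|j_X(x)|>\alpha$, or $n_X(x)\ge N+1$ and $n_X(x)-\frac38>N+\frac12$. Points on a circle $\partial_x$ first move into $U_x\setminus s_x$; a path in the plane outside $D$ is then corrected inside the finitely many $U_x$ it meets, since $U_x\setminus s_x$ is path connected. The same argument with $D=\emptyset$ shows that $\hat P_X$ is connected.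

**Maps.** For an order isomorphism $\sigma:X\to X'$, let $\mathcal H(\sigma)$ be the set of maps $A:P_X\to P_{X'}$, $A(t,y)=(\bar\sigma(t),\psi(t,y))$, with $\psi$ continuous, each $\psi(t,\cdot)$ an increasing homeomorphism of $\mathbb R$, and
$$\psi(j_X(x),n_X(x)+s)=n_{X'}(\sigma x)+s\qquad(x\in X,\ |s|\le\tfrac14). \tag{3}$$

Such an $A$ is a continuous bijection of planes, hence a homeomorphism by invariance of domain. It carries $s_x$ onto $s_{\sigma x}$, preserving $s$. It preserves orientation, because the maps $(t,y)\mapsto((1-u)\bar\sigma(t)+ut,\,(1-u)\psi(t,y)+uy)$, $u\in[0,1]$, are again continuous bijections and form an isotopy from $A$ to the identity.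

A toy case: slits at abscissas $0$ and $1$ with heights $1$ and $2$ are to keep their abscissas and get heights $2$ and $1$. The map $(t,y)\mapsto(t,y+1-2t)$ does it. The slits pass each other on different vertical lines.

**Step 3: extension to the cut-open planes.** Define $\hat A:\hat P_X\to\hat P_{X'}$ by $A$ off the slits and by $l_x\to l_{\sigma x}$, $r_x\to r_{\sigma x}$ preserving $s$. We claim that it is a homeomorphism. It is bijective and $p\hat A=Ap$, so $\hat A^{-1}(p^{-1}(U))=p^{-1}(A^{-1}U)$ is open. Next,
$$\hat A^{-1}(N^-_{\sigma x})=p^{-1}\bigl(A^{-1}(R_{\sigma x}\cap\{t<j_{X'}(\sigma x)\})\bigr)\ \cup\ \bigl(N_x^-\cap p^{-1}(A^{-1}R_{\sigma x})\bigr).$$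
The left side is contained in the right side because points of $\mathrm{int}\,l_x$ lie in $N_x^-$ and go into $R_{\sigma x}$. The right side is contained in the left side because $\bar\sigma$ is increasing, so abscissas below $j_X(x)$ go to abscissas below $j_{X'}(\sigma x)$. The right side is open. The same holds for $N^+$, and for the inverse, which comes from $A^{-1}\in\mathcal H(\sigma^{-1})$. So $\hat A$ is a homeomorphism, and it preserves orientation.

If $A_u\in\mathcal H(\sigma)$ and $(z,u)\mapsto A_u(z)$ is continuous, then $(z,u)\mapsto\hat A_u(z)$ is continuous on $\hat P_X\times[0,1]$: the preimage of $p^{-1}(U)$ is $\{(z,u):A_u(p(z))\in U\}$, and the preimage of $N^-_{\sigma x}$ is the union of $\{(z,u):A_u(p(z))\in R_{\sigma x}\cap\{t<j_{X'}(\sigma x)\}\}$ and $\{(z,u):z\in N_x^-,\ A_u(p(z))\in R_{\sigma x}\}$; likewise for $N^+$. On every $\partial_x$ the map $\hat A_u$ does not depend on $u$. From now on we write $A$ for $\hat A$.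

**Lemma 3.** (a) $\mathcal H(\sigma)\neq\emptyset$. (b) Any two elements of $\mathcal H(\sigma)$ are isotopic through $\mathcal H(\sigma)$, and the induced isotopy of maps $\hat P_X\to\hat P_{X'}$ is constant on $\partial\hat P_X$. (c) $\mathcal H(\sigma)\circ\mathcal H(\tau)\subset\mathcal H(\sigma\tau)$.

*Proof.* For (c): the first coordinate of a composition is $\bar\sigma\bar\tau=\overline{\sigma\tau}$, the second is continuous and increasing homeomorphic on vertical lines, and $s$ is preserved on slits. For (b), use $\psi_u=(1-u)\psi_0+u\psi_1$. A convex combination of increasing homeomorphisms of $\mathbb R$ is one, and (3) is preserved. The rest is Step 3.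

For (a), **the aim is to move the slits to their new heights by infinitely many stacked graphs of functions.** Let $x_k=j_X(n_X^{-1}(k))$ be the abscissa of the slit at height $k$, and $\mu_k=n_{X'}(\sigma(n_X^{-1}(k)))$ its new height. The $x_k$ are distinct reals, and the $\mu_k$ are distinct positive integers, so $\mu_k\to\infty$. We want continuous functions $u_1<v_1<u_2<v_2<\cdots\to\infty$ on $\mathbb R$ with $u_k(x_k)=\mu_k-\frac14$ and $v_k(x_k)=\mu_k+\frac14$.

First we find functions that separate them. Let $\lambda_m=\max\bigl(1,\max_{k<m}\frac{\mu_k+2}{|x_k-x_m|}\bigr)$, where for $m=1$ the inner maximum is absent, and for $k\ge0$ let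
$$\kappa_k(t)=\min_{m>k}\bigl(\mu_m-\tfrac12+\lambda_m|t-x_m|\bigr). \tag{4}$$
The $m$-th term is at least $\mu_m-\frac12$, and $\mu_m\to\infty$; so on a bounded interval only finitely many $m$ matter, the minimum exists, and $\kappa_k$ is continuous. Moreover:

* $\kappa_{k-1}\le\kappa_k$, since the minimum in $\kappa_k$ is over fewer terms;
* $\kappa_k\ge\min_{m>k}\mu_m-\frac12\to\infty$ as $k\to\infty$;
* $\kappa_{k-1}(x_k)\le\mu_k-\frac12$, by the term $m=k$;
* $\kappa_k(x_k)\ge\mu_k+\frac52$ for $k\ge1$, since for $m>k$ we have $\mu_m-\frac12\ge\frac12$ and $\lambda_m|x_k-x_m|\ge\mu_k+2$.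

Let $\theta_k=\kappa_k-2^{-k-2}$. Then $\theta_{k-1}=\kappa_{k-1}-2^{-k-1}<\kappa_k-2^{-k-2}=\theta_k$ everywhere, $\theta_k\to\infty$ uniformly, and
$$\theta_{k-1}(x_k)<\mu_k-\tfrac14<\mu_k+\tfrac14<\theta_k(x_k)\qquad(k\ge1).$$
Hence there are constants $0<a<b<1$, depending on $k$, such that $u_k=(1-a)\theta_{k-1}+a\theta_k$ and $v_k=(1-b)\theta_{k-1}+b\theta_k$ take the values $\mu_k-\frac14$ and $\mu_k+\frac14$ at $x_k$. They satisfy $\theta_{k-1}<u_k<v_k<\theta_k$, so $u_1<v_1<u_2<v_2<\cdots\to\infty$.

Let $\psi(t,\cdot)$ send $k-\frac14\mapsto u_k(t)$ and $k+\frac14\mapsto v_k(t)$ for $k\ge1$, affinely in between, and put $\psi(t,y)=u_1(t)+y-\frac34$ for $y\le\frac34$. Then $\psi$ is continuous and each $\psi(t,\cdot)$ is an increasing homeomorphism of $\mathbb R$. On $\{x_k\}\times[k-\frac14,k+\frac14]$ it is affine from $\mu_k-\frac14$ to $\mu_k+\frac14$, so $\psi(x_k,k+s)=\mu_k+s$ for $|s|\le\frac14$, which is (3). $\square$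

## 4. Groups acting on ordered graphs embed in $\mathrm{MCG}(L)$

**Definition (ordered graph).** An ordered graph is a saturated graph with a linear order on each $E_v$. A group $\Gamma$ acts on it if it acts on the saturated graph and each $g:E_v\to E_{gv}$ is an order isomorphism.

Example: $V=\mathbb Z$, $E=\{(v,w,k):v\ne w,\ k\in\mathbb Z\}$, $o(v,w,k)=v$, $\overline{(v,w,k)}=(w,v,k)$, and $E_v$ ordered lexicographically by $(w,k)$. The group $\mathbb Z^2$ acts by $(m,n)(v,w,k)=(v+m,w+m,k+n)$. The stabilizer of a vertex is $\{0\}\times\mathbb Z$; it is infinite and shifts $k$, preserving the order of $E_v$.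

**Proposition 4.** If $\Gamma$ acts on an ordered graph and only $1\in\Gamma$ fixes every element of $E$, then $\Gamma$ is isomorphic to a subgroup of $\mathrm{MCG}(L)$ of index $2^{\aleph_0}$.

*Proof.* **Step 1: the surface.** Let $\hat P_v=\hat P_{E_v}$ be the slit plane of Section 3. For all $e\in E$ glue $l_e$ to $r_{\bar e}$ and $r_e$ to $l_{\bar e}$, preserving the parameter $s$. The endpoints match, and the rule is symmetric in $e,\bar e$. The boundary orientation has the surface on the left, so left sides are oriented upward and right sides downward; the gluing maps upward to upward and interchanges the sides, so it reverses the boundary orientation. Lemma 2 applies and gives $Y\cong L$.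

**Step 2: homeomorphisms.** We realize each $g\in\Gamma$ on $Y$. For $v\in V$ choose $A_{g,v}\in\mathcal H(g:E_v\to E_{gv})$, by Lemma 3(a). It carries $l_e\to l_{ge}$ and $r_e\to r_{ge}$ preserving $s$, and $\overline{ge}=g\bar e$. So the maps $A_{g,v}:\hat P_v\to\hat P_{gv}$ are compatible with the gluing. Since the pieces form a locally finite closed cover, these maps define a continuous bijection $A_g$ of $Y$, and their inverses define its continuous inverse. So $A_g$ is an orientation-preserving homeomorphism with $A_g(C_e)=C_{ge}$.

**Step 3: composition up to isotopy.** On $\hat P_v$, both $A_gA_h$ and $A_{gh}$ lie in $\mathcal H(gh:E_v\to E_{ghv})$, by Lemma 3(c). By Lemma 3(b) they are isotopic there, constantly on boundary circles. These isotopies agree on overlaps of the sets $\hat P_v\times[0,1]$, which form a locally finite closed cover of $Y\times[0,1]$, so they glue to an isotopy of $Y$. Hence $\Psi(g)=[A_g]$ is a homomorphism $\Gamma\to\mathrm{MCG}(Y)$.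

**Step 4: conclusion.** $\Psi(g)$ carries $C_e$ to $C_{ge}$. Lemma 2(d) gives injectivity and the index. $\square$

## 5. Lifts to the hyperbolic plane and cyclic order at infinity

It remains to find linear orders in $\mathrm{MCG}(L)$. They come from the circle at infinity of the universal cover. Since Corollary C needs more than $L$, we let $S$ be any infinite-type surface with empty boundary. By uniformization $S=\mathbb H^2/\pi$ as an oriented surface, with $\pi\cong\pi_1(S)$ a torsion-free Fuchsian group (a discrete subgroup of $\mathrm{PSL}_2(\mathbb R)$ acting freely). It is non-elementary, because torsion-free elementary Fuchsian groups are cyclic and $S$ has infinite type. The group $\pi$ is countable.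

Recall that a nontrivial $g\in\pi$ is hyperbolic or parabolic. A hyperbolic $g$ translates along an axis by its translation length $\ell(g)>0$, which is invariant under conjugation, and $\ell(g^n)=n\,\ell(g)$ for $n\geq1$. It has an attracting fixed point $g^+\in S^1=\partial\mathbb H^2$, and $(xgx^{-1})^+=x\,g^+$ for $x\in\pi$.

**Lemma 5.** Let $g,h,a,b\in\pi$ be hyperbolic.
(a) The stabilizer of $g^+$ in $\pi$ is infinite cyclic, and its nontrivial elements are hyperbolic. There is a unique generator $t$ with $t^+=g^+$, and $g=t^{m(g)}$ with $m(g)\ge1$; the number $m(g)$ is the largest $m$ such that $g$ is an $m$-th power in $\pi$.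
(b) $g^+=h^+$ if and only if $g^p=h^q$ for some $p,q\ge1$. The pair $(g^+,m(g))$ determines $g$.
(c) The centralizer of $g$ in $\pi$ is cyclic, and its nontrivial elements are hyperbolic.
(d) If $ab\ne ba$, then only $1$ commutes with both $a$ and $b$, and $ab^n\ne b^na$ for all $n\ge1$.

*Proof.* (a) In the upper half-plane put $g^+=\infty$ and $g(z)=\lambda z$, $\lambda>1$. The stabilizer of $\infty$ consists of maps $h(z)=\alpha z+\beta$, $\alpha>0$. Now $g^{-k}hg^k(z)=\alpha z+\lambda^{-k}\beta$ converges as $k\to\infty$, and if $\beta\ne0$ these are distinct elements of $\pi$, contradicting discreteness. So $\beta=0$ always, and the stabilizer is a nontrivial discrete subgroup of $\mathbb R_{>0}$, hence infinite cyclic, with hyperbolic nontrivial elements. One of the two generators has attracting point $\infty$, and $g$ is a positive power of it. If $g=k^n$ with $n\ge1$, then $k$ is hyperbolic with $k^+=g^+$, so $k=t^i$ with $i\ge1$ and $in=m(g)$; so $n\le m(g)$.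

(b) If $g^+=h^+$, then $g=t^{m(g)}$, $h=t^{m(h)}$ with the same $t$, and $g^{m(h)}=h^{m(g)}$. Conversely positive powers have the same attracting point. The point $g^+$ determines $t$, and $t$ and $m(g)$ determine $g$.

(c) If $x$ commutes with $g$, then $x\,g^+=(xgx^{-1})^+=g^+$, so $x$ lies in the stabilizer of $g^+$.

(d) If $x\ne1$ commutes with $a$ and $b$, then $x$ is hyperbolic by (c), and $a,b$ lie in its cyclic centralizer, so they commute. If $a$ commutes with $b^n$, then $a$ and $b$ lie in the cyclic centralizer of the hyperbolic element $b^n$, so they commute. $\square$

**Induced automorphisms.** Let $f$ be an orientation-preserving homeomorphism of $S$. A lift $\tilde f$ to $\mathbb H^2$ induces the automorphism $\Phi(\gamma)=\tilde f\gamma\tilde f^{-1}$ of $\pi$. For $g\in\mathrm{MCG}(S)$ let $\mathcal A_g\subset\mathrm{Aut}(\pi)$ be the set of automorphisms induced by lifts of representatives of $g$. An isotopy $f_u$ lifts to an isotopy $\tilde f_u$; for fixed $z$ the point $\tilde f_u\gamma\tilde f_u^{-1}(z)$ moves continuously in the discrete orbit $\pi z$, so it is constant, and the induced automorphism is constant. Two lifts of one $f$ differ by an element of $\pi$.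 So $\mathcal A_g$ is a single coset of $\mathrm{Inn}(\pi)$. Also $\mathcal A_g\mathcal A_h=\mathcal A_{gh}$ and $\mathcal A_1=\mathrm{Inn}(\pi)$.

Two published results enter here. Freely homotopic essential simple closed curves are isotopic (Baer; Epstein, *Acta Math.* 115 (1966)). And, by Hernández Hernández–Morales–Valdez, *The Alexander method for infinite-type surfaces*, Michigan Math. J. 68 (2019), cited as (HMV): on an infinite-type orientable surface with empty boundary, an orientation-preserving homeomorphism fixing the isotopy class of every simple closed curve is isotopic to the identity. Consequently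
$$\mathcal A_g=\mathrm{Inn}(\pi)\ \Longrightarrow\ g=1. \tag{5}$$
Indeed $g$ then preserves every conjugacy class of $\pi$, that is, every free homotopy class of closed curves, hence the isotopy class of every essential simple closed curve; inessential ones bound discs and are all isotopic. So $g=1$ by (HMV).

**Lemma 6.** Let $\Phi$ be induced by a lift $\tilde f$ of an orientation-preserving homeomorphism $f$ of $S$. Let $g_1,g_2,g_3\in\pi$ be hyperbolic with $\Phi(g_i)$ hyperbolic, and suppose the points $g_i^+$ are distinct and the points $\Phi(g_i)^+$ are distinct. Then $(g_1^+,g_2^+,g_3^+)$ and $(\Phi(g_1)^+,\Phi(g_2)^+,\Phi(g_3)^+)$ have the same cyclic orientation.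

The surface $S$ is noncompact and $f$ is arbitrary, so we do not extend $\tilde f$ to the circle. We only follow three rays, and compare two tripods. We use the Schoenflies theorem in this form: a *crosscut* of a closed disc $\Delta$ (an arc with endpoints on $\partial\Delta$ and interior in the interior of $\Delta$) divides $\Delta$ into two closed discs, each bounded by the crosscut and one of the two arcs of $\partial\Delta$, meeting exactly in the crosscut; and every homeomorphism between the boundary circles of two closed discs extends to the discs.

*Proof.* **Step 1: two tripods.** We build a tripod ending at the $g_i^+$ whose image under $\tilde f$ ends at the $\Phi(g_i)^+$. Points on the axis of $g_i$ tending to $g_i^+$ have the form $g_i^kz$ with $k\to+\infty$ and $z$ in a compact segment $I$. Their images $\tilde f(g_i^kz)=\Phi(g_i)^k\tilde f(z)$ tend to $\Phi(g_i)^+$, because $\tilde f(I)$ is compact in $\mathbb H^2$ and $\Phi(g_i)$ is hyperbolic. Fix $o\in\mathbb H^2$. The distance from $o$ is strictly increasing along each axis beyond its closest point to $o$. So for a sufficiently large disc $B$ about $o$, the tails of the three axes towards $g_i^+$ outside $B$ are disjoint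 (they lie in disjoint neighborhoods of the $g_i^+$), and each meets every circle about $o$ of radius at least that of $B$ exactly once. Let $T$ be the union of these tails and of the three radii of $B$ ending where the tails leave $B$. This is an embedded tripod with legs indexed by $i$. It is closed in $\mathbb H^2$, and its closure $\bar T$ in $\bar D=\mathbb H^2\cup S^1$ is a tripod adding exactly the points $g_i^+$. Likewise $T'=\tilde f(T)$ is an embedded tripod closed in $\mathbb H^2$, and its closure $\bar T'$ is a tripod adding exactly the points $\Phi(g_i)^+$.

**Step 2: normalization.** We straighten both tripods without losing orientation. Let $T_0\subset\bar D$ be the tripod of three radii $\Lambda_1,\Lambda_2,\Lambda_3$ ending at the points of angle $2\pi i/3$, indices mod 3. We claim that there is an orientation-preserving homeomorphism $h$ of $\bar D$ carrying $\bar T$ to $T_0$, and leg $i$ to $\Lambda_i$ if $(g_1^+,g_2^+,g_3^+)$ is counterclockwise, to $\Lambda_{-i}$ otherwise.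

Legs 1 and 2 together form a crosscut of $\bar D$, dividing it into two closed discs. Leg 3 starts on this crosscut, ends on $S^1$ and otherwise lies in the interior of one of the two discs, so it is a crosscut of that disc. Hence $\bar D$ is the union of three closed discs meeting only along legs, each bounded by two legs and the arc of $S^1$ between their endpoints that does not contain the third endpoint. Choose an orientation-preserving homeomorphism of $S^1$ carrying the endpoints of $\bar T$ to those of $T_0$ with the required indices. This is possible, since the endpoints of $\Lambda_1,\Lambda_2,\Lambda_3$ are in counterclockwise order and those of $\Lambda_{-1},\Lambda_{-2},\Lambda_{-3}$ in clockwise order. Extend it over the legs, center to center, and then over each of the three discs. The result preserves orientation because it does so on $S^1$. Let $h'$ be the corresponding homeomorphism for $\bar T'$ and the triple $\Phi(g_i)^+$.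

**Step 3: a map that would have to be orientation-reversing.** Suppose the lemma fails, so exactly one of the two triples is counterclockwise. Let $r$ be the reflection of the disc in the real axis; it carries $\Lambda_i$ to $\Lambda_{-i}$ for all $i$. Then $F=rh'\tilde fh^{-1}$ is an orientation-reversing homeomorphism of the open disc. If the first triple is the counterclockwise one, the legs go
$$\Lambda_i\xrightarrow{h^{-1}}\text{leg }i\text{ of }T\xrightarrow{\tilde f}\text{leg }i\text{ of }T'\xrightarrow{h'}\Lambda_{-i}\xrightarrow{r}\Lambda_i;$$
in the other case they go from $\Lambda_{-i}$ through $\Lambda_i$ to $\Lambda_{-i}$. So $F$ fixes the center and maps each leg of $T_0$ to itself. It permutes the three complementary sectors, and a sector is determined by the two legs in its frontier, so $F$ maps each sector to itself. A closed sector in the open disc is topologically a closed half-plane whose boundary line consists of two legs. $F$ preserves both legs, so it preserves the direction of the boundary line, and hence it preserves orientation on the sector. This is a contradiction. $\square$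

**Orders on group elements.** Call $\mathcal Q\subset\pi$ an *admissible set* if it consists of hyperbolic elements, contains two that do not commute, and is mapped to itself by every automorphism in $\bigcup_g\mathcal A_g$ (in particular by conjugations). For a hyperbolic $a$, order $S^1$ by cutting it at $a^+$: put $a^+$ first, and for $\xi\neq\eta$ different from $a^+$ put $\xi<\eta$ iff $(a^+,\xi,\eta)$ is counterclockwise. Define $<_a$ on the hyperbolic elements by comparing $(g^+,m(g))$ lexicographically; by Lemma 5(b) this is a linear order.

Example: let $a$ be primitive, that is, $m(a)=1$. Then $a<_aa^2<_aa^3<_a\cdots$ are the smallest elements, and $a^{-1}$ is larger than all of them, since $(a^{-1})^+\neq a^+$. If $b^+$ lies strictly on the arc that leads counterclockwise from $a^+$ to $(a^{-1})^+$, then $(aba^{-1})^+=a\,b^+$ is closer to $a^+$ on that arc, and $aba^{-1}<_ab$; on the other arc $b<_aaba^{-1}$.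

**Lemma 7.** Let $\mathcal Q$ be admissible, $a\in\mathcal Q$ and $\Phi\in\bigcup_g\mathcal A_g$. Then $\Phi$ maps $(\mathcal Q,<_a)$ order-isomorphically onto $(\mathcal Q,<_{\Phi(a)})$.

*Proof.* $\Phi$ maps $\mathcal Q$ bijectively to itself, since $\Phi^{-1}\in\bigcup_g\mathcal A_g$ too. Let $g<_ah$ in $\mathcal Q$. By the algebraic descriptions in Lemma 5, $m(\Phi(g))=m(g)$, and two elements of $\mathcal Q$ have the same attracting point iff their images do. If $g^+=h^+$, then $m(g)<m(h)$ and $\Phi(g)<_{\Phi(a)}\Phi(h)$. If $g^+=a^+\ne h^+$, then $\Phi(g)^+=\Phi(a)^+\neq\Phi(h)^+$, again as required. Otherwise $a^+,g^+,h^+$ are distinct, so are their counterparts, and Lemma 6 for $(a,g,h)$ gives the claim. $\square$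

## 6. An ordered graph made of pairs in the fundamental group

Let $G=\mathrm{MCG}(L)$ and $L=\mathbb H^2/\pi$. An element $g\in G$ acts on $\pi$ only up to inner automorphisms. If a vertex were the conjugacy class of one element $a$, an element of its stabilizer could be represented by an automorphism fixing $a$, but this automorphism would still be ambiguous by conjugations with elements of the centralizer of $a$. A non-commuting pair removes the ambiguity, by Lemma 5(d).

**Step 1: $\pi\setminus1$ is admissible.** It contains non-commuting elements because $\pi$ is not abelian; we must exclude parabolics. A parabolic element would give a cusp, i.e. a closed subset $U\cong S^1\times[0,\infty)$ of $L$ bounded by a circle and containing a neighborhood of an end. Since $L$ has only one end, all but one of the components of $L\setminus\partial U$ have compact closure; the closure $U$ of $\mathrm{int}\,U$ is not compact, so $L\setminus\mathrm{int}\,U$ is compact. Then $L$ would have finite genus, a contradiction. So every element of $\pi\setminus1$ is hyperbolic.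

**Step 2: the graph.** Let $\mathcal P=\{(a,b)\in\pi^2:ab\ne ba\}$. Write $[\cdot]$ for classes of tuples under simultaneous conjugation by $\pi$. Put
$$V=\{[(a,b)]:(a,b)\in\mathcal P\},\qquad E=\{[(a,b,c,d)]:(a,b),(c,d)\in\mathcal P,\ [(a,b)]\ne[(c,d)]\},$$
$$o([(a,b,c,d)])=[(a,b)],\qquad\overline{[(a,b,c,d)]}=[(c,d,a,b)].$$
An edge records a relative position of the two pairs. $G$ acts on $V$ and $E$ by applying any $\Phi\in\mathcal A_g$ to all entries; the choice does not matter, since inner automorphisms act trivially. The action commutes with $o$ and $\bar{\ }$.

**Step 3: it is saturated.** $V$ and $E$ are countable because $\pi$ is. $V$ is infinite: for $(a,b)\in\mathcal P$ we have $(a,b^n)\in\mathcal P$ for $n\ge1$ by Lemma 5(d), and the $b^n$ have distinct translation lengths, so these pairs are pairwise not conjugate. Clearly $o(e)\neq o(\bar e)$. For (1), fix $v=[(a,b)]$. The map $(c,d)\mapsto[(a,b,c,d)]$ is a bijection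
$$\{(c,d)\in\mathcal P:[(c,d)]\ne v\}\longrightarrow E_v. \tag{6}$$
It is surjective because a tuple whose first two entries are conjugate to $(a,b)$ can be conjugated so that they equal $(a,b)$; it is injective because only $1$ commutes with both $a$ and $b$. If $w=[(c,d)]\neq v$, then the elements $[(a,b,xcx^{-1},xdx^{-1})]$, $x\in\pi$, are edges from $v$ to $w$. Distinct $x$ give distinct pairs $(xcx^{-1},xdx^{-1})$, since only $1$ commutes with $c$ and $d$, and hence distinct edges by (6). So there are infinitely many.

**Step 4: the orders.** Transport to $E_v$, by (6), the lexicographic order on pairs $(c,d)$ coming from $<_a$. We check that this does not depend on the representative $(a,b)$ of $v$, and that $G$ preserves the orders. Let $\Phi\in\bigcup_g\mathcal A_g$. By Lemma 7, $\Phi$ carries $<_a$ to $<_{\Phi(a)}$, so $(c,d)\mapsto(\Phi(c),\Phi(d))$ preserves the lexicographic orders defined with $a$ and $\Phi(a)$. For inner $\Phi$ this is independence of the representative; for $\Phi\in\mathcal A_g$ it says that $g:E_v\to E_{gv}$ is an order isomorphism.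

**Step 5: only $1\in G$ fixes every element of $E$.** Let $g\in G$ fix all of $E$. Then it fixes every vertex. Fix $v=[(a,b)]$. Some element of $\mathcal A_g$ sends $(a,b)$ to a conjugate of $(a,b)$; composing with an inner automorphism we get $\Phi\in\mathcal A_g$ with $\Phi(a)=a$ and $\Phi(b)=b$. Let $c\in\pi\setminus1$. Its centralizer is cyclic and $\pi$ is not abelian, so there is $d$ with $cd\neq dc$, and $(c,d),(c,d^2)\in\mathcal P$ by Lemma 5(d). They are not both conjugate to $(a,b)$, because $d$ and $d^2$ have different translation lengths. So for some $d'\in\{d,d^2\}$ we have $[(a,b,c,d')]\in E$. Since $g$ fixes it, $[(a,b,\Phi(c),\Phi(d'))]=[(a,b,c,d')]$, and the injectivity in (6) gives $\Phi(c)=c$. Hence $\Phi=\mathrm{id}$, $\mathcal A_g=\mathrm{Inn}(\pi)$, and $g=1$ by (5).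

*Proof of Theorem A.* $\mathrm{MCG}(L)$ acts on the ordered graph $(V,E)$, and only $1$ fixes all of $E$. By Proposition 4, $\mathrm{MCG}(L)$ is isomorphic to a subgroup of $\mathrm{MCG}(L)$ of index $2^{\aleph_0}$, which is proper. $\square$

## 7. Which groups embed in $\mathrm{MCG}(L)$

We prove Theorem B. For a countable group, condition (ii) is satisfied by $H=1$, $X$ a point and $F=\emptyset$. In general the finite sets $F$ play the role of the pairs $(c,d)$ above: fixing finitely many points of the ordered set at one vertex forces another vertex to be fixed.

*Proof of (i)⇒(ii).* Let $\Gamma\le G=\mathrm{MCG}(L)$, let $v=[(a,b)]\in V$ be as in Section 6, and let $H=\Gamma\cap\mathrm{Stab}_G(v)$. Its index in $\Gamma$ is countable since $V$ is. Each $h\in H$ has an element $\Phi_h\in\mathcal A_h$ fixing $a$ and $b$; it is unique, because two such differ by conjugation with an element commuting with $a$ and $b$. By uniqueness $h\mapsto\Phi_h$ is a homomorphism. So $H$ acts on $X=(\pi\setminus1,<_a)$, preserving order by Lemma 7 because $\Phi_h(a)=a$, and faithfully by (5). Given $\gamma\in\Gamma$, write $\gamma v=[(c,d)]$ and put $F=\{c,d\}$. If $h\in\mathrm{Stab}_H(F)$, then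 $\Phi_h$ fixes $c$ and $d$, so $h\gamma v=\gamma v$. Hence $\gamma^{-1}h\gamma\in H$, i.e. $h\in\gamma H\gamma^{-1}$. $\square$

*Proof of (ii)⇒(i), and of the last sentence.* We build an ordered graph for $\Gamma$ and apply Proposition 4.

**Step 1: one ordered set for each coset.** Let $\mathcal X=\Gamma\times_HX=(\Gamma\times X)/\bigl((\gamma h,x)\sim(\gamma,hx)\bigr)$ with $\Gamma$ acting by $g[\gamma,x]=[g\gamma,x]$. It maps to $\Gamma/H$ with fibers $X_{\gamma H}=\{[\gamma,x]:x\in X\}$, and for fixed $\gamma$ the map $x\mapsto[\gamma,x]$ is a bijection $X\to X_{\gamma H}$. So $\mathcal X$ is countable. Order the fibers by $[\gamma,x]<[\gamma,y]\iff x<y$. Replacing $\gamma$ by $\gamma h$ replaces $x,y$ by $h^{-1}x,h^{-1}y$, and $H$ preserves the order of $X$, so this is well defined; it is $\Gamma$-invariant by construction.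

**Step 2: the graph.** Let $V=\Gamma/H\times\mathbb N$, with $\Gamma$ acting on the first factor, and $X_{(\gamma H,i)}:=X_{\gamma H}$. For tuples, $\mathrm{Stab}$ denotes the pointwise stabilizer in $\Gamma$. Let $E$ be the set of all $(v,w,x,y)$ with $v\ne w$ in $V$ and $x\in X_v^n$, $y\in X_w^n$ for some $n\ge1$, such that
$$\mathrm{Stab}(v)\cap\mathrm{Stab}(x)\le\mathrm{Stab}(w),\qquad\mathrm{Stab}(w)\cap\mathrm{Stab}(y)\le\mathrm{Stab}(v). \tag{7}$$
Put $o(v,w,x,y)=v$ and $\overline{(v,w,x,y)}=(w,v,y,x)$. Condition (7) is symmetric, and it is $\Gamma$-invariant since stabilizers of translates are conjugate. So $\Gamma$ acts, $o(e)\neq o(\bar e)$, $V$ is countably infinite and $E$ is countable.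

**Step 3: condition (1).** Let $v=(\gamma H,i)\ne w=(\gamma'H,i')$. Apply (ii) to $\gamma^{-1}\gamma'$ to get a finite $F\subset X$ with $\mathrm{Stab}_H(F)\le\gamma^{-1}\gamma'H\gamma'^{-1}\gamma$. Put $F_v=\{[\gamma,x]:x\in F\}\subset X_v$. We have $\mathrm{Stab}(v)=\gamma H\gamma^{-1}$ and $\gamma h\gamma^{-1}[\gamma,x]=[\gamma,hx]$, so
$$\mathrm{Stab}(v)\cap\mathrm{Stab}(F_v)=\gamma\,\mathrm{Stab}_H(F)\,\gamma^{-1}\le\gamma'H\gamma'^{-1}=\mathrm{Stab}(w).$$
Symmetrically there is a finite $F_w\subset X_w$ with $\mathrm{Stab}(w)\cap\mathrm{Stab}(F_w)\le\mathrm{Stab}(v)$. Tuples $x\in X_v^n$ and $y\in X_w^n$ whose entries include $F_v$ and $F_w$ respectively satisfy (7). They exist for all large $n$, because $X\neq\emptyset$ and repetitions are allowed. So there are infinitely many edges from $v$ to $w$.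

**Step 4: the orders.** An edge at $v$ has coordinates $x$, $w$, $y$. The tuples can be compared in the ordered fibers, but we also need to compare the vertices $w$, invariantly. For $v\in V$ and $x\in X_v^n$ let $W_{v,x}$ be the set of $w$ with $(v,w,x,y)\in E$ for some $y$. Then $W_{\gamma v,\gamma x}=\gamma W_{v,x}$, and by (7) the group $\mathrm{Stab}(v)\cap\mathrm{Stab}(x)$ fixes every element of $W_{v,x}$. So choose a linear order on the countable set $W_{v,x}$ for one representative of each $\Gamma$-orbit of pairs $(v,x)$, and transport it by $\Gamma$. Two elements of $\Gamma$ carrying the representative to the same pair differ by an element that acts trivially on $W_{v,x}$, so this gives a well-defined $\Gamma$-invariant family of linear orders. Now order $E_v$ by comparing successively: $n$; then $x$ lexicographically in $X_v^n$; then $w$ in $W_{v,x}$; then $y$ lexicographically in $X_w^n$. This is a linear order, and every $\gamma:E_v\to E_{\gamma v}$ preserves it, since every one of the four comparisons is $\Gamma$-invariant.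

**Step 5: only $1$ fixes all of $E$.** Suppose $g$ fixes all of $E$. Then it fixes $v=(H,1)$, so $g\in H$. Take any $(v,w,x,y)\in E$ and any $z\in X_v$. Append $z$ to $x$ and repeat the last entry of $y$; the stabilizers in (7) can only shrink on the left sides, so the result is again in $E$. Since $g$ fixes it, $gz=z$. So $g$ fixes $X_v$ pointwise, and $x\mapsto[1,x]$ is an isomorphism of $H$-sets $X\cong X_v$. As $H$ acts faithfully on $X$, $g=1$.

Proposition 4 gives (i), with image of index $2^{\aleph_0}$. $\square$

## 8. Other surfaces, direct sums and torsion

*Proof of Corollary C.* Part (2) is Theorem 1.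

**Part (1): mapping class groups of other surfaces.** Let $\partial S=\emptyset$. If $S$ has finite type, then $\mathrm{MCG}(S)$ is countable and (2) applies. Let $S$ have infinite type and $S=\mathbb H^2/\pi$ as in Section 5. What changes from $L$ is that $\pi$ may contain parabolics. We therefore need a smaller admissible set, described topologically so that homeomorphisms preserve it.

*The set.* Call an end a puncture if it has a neighborhood homeomorphic to a half-open annulus. Let $\pi^h$ be the set of nontrivial elements of $\pi$ not conjugate into the cyclic subgroup generated by a simple loop around a puncture. Homeomorphisms carry punctures to punctures and simple loops around them to such loops, so $\pi^h$ is invariant under all induced automorphisms, in particular under conjugation. It consists of hyperbolic elements, because a parabolic element is conjugate into the cyclic group of a simple loop around a cusp, and a cusp is a puncture.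

*It is nonempty.* By the classification, $S$ has infinite genus or infinitely many ends. We claim that $S$ has a simple closed curve bounding neither a disc nor a once-punctured disc. If $S$ has infinite genus, take a nonseparating one. If $S$ has infinitely many ends, choose a compact connected subsurface of $S$ with at least four boundary circles, each bounding a different noncompact component of the complement. A simple closed curve in it that cuts off a pair of pants with two of the boundary circles has at least two ends on each side. The curve found represents a nontrivial element of $\pi$, since a null-homotopic simple closed curve bounds a disc, and a primitive one, since it is simple and essential. If it were conjugate into the cyclic group of a simple loop around a puncture, then by primitivity it would be freely homotopic to that loop up to orientation, hence isotopic to it up to orientation, and would bound a once-punctured disc. So it lies in $\pi^h$.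

*It is admissible.* Let $a\in\pi^h$. Since $\pi$ is non-elementary, some $x\in\pi$ does not preserve the axis of $a$. Then $b=xax^{-1}\in\pi^h$ has a different axis, so it does not commute with $a$ (an element commuting with $a$ preserves the axis of $a$, and a hyperbolic element preserving a line has that line as its axis).

*Verification of (ii).* Let $\mathcal P=\{(a,b)\in(\pi^h)^2:ab\neq ba\}$, fix $v=[(a,b)]$ with $(a,b)\in\mathcal P$, and let $H=\mathrm{Stab}(v)\le\mathrm{MCG}(S)$. There are countably many classes of pairs, so $H$ has countable index. By Lemma 5(d) each $h\in H$ has a unique $\Phi_h\in\mathcal A_h$ fixing $a$ and $b$, and $h\mapsto\Phi_h$ is a homomorphism. By Lemma 7 this gives an order-preserving action of $H$ on the countable set $X=(\pi^h,<_a)$. For $\gamma\in\mathrm{MCG}(S)$ with $\gamma v=[(c,d)]$ take $F=\{c,d\}$: if $\Phi_h$ fixes $c$ and $d$, then $h\gamma v=\gamma v$ and $h\in\gamma H\gamma^{-1}$.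

*Faithfulness.* This needs an argument, because $\pi^h$ is not all of $\pi\setminus1$. Suppose $\Phi_h$ fixes $\pi^h$ pointwise. For $c\in\pi$ and $d\in\pi^h$ we have $cdc^{-1}\in\pi^h$, so
$$\Phi_h(c)\,d\,\Phi_h(c)^{-1}=\Phi_h(cdc^{-1})=cdc^{-1}.$$
So $c^{-1}\Phi_h(c)$ commutes with all of $\pi^h$, in particular with $a$ and $b$, and is trivial by Lemma 5(d). Hence $\Phi_h=\mathrm{id}$ and $h=1$ by (5). Theorem B applies.

**Part (3), the direct sum.** Let $\Gamma_i$, $i\in\mathbb N$, satisfy (ii) with $(H_i,X_i)$. We check (ii) for $\bigoplus\Gamma_i$. The subgroup $H=\bigoplus H_i$ has countable index, since a coset is given by finitely many nontrivial cosets of the $H_i$. It acts faithfully and order-preservingly, coordinate by coordinate, on the countable set $X=\bigsqcup X_i$, ordered by $X_1<X_2<\cdots$. Let $\gamma$ have nontrivial coordinates only for $i\le r$, and let $F=F_1\cup\dots\cup F_r$ with $F_i\subset X_i$ a finite set for $\gamma_i$. If $h\in\mathrm{Stab}_H(F)$, then $h_i\in\gamma_iH_i\gamma_i^{-1}$ for $i\le r$ by the choice of $F_i$, and for $i>r$ because $\gamma_i=1$. So $\mathrm{Stab}_H(F)\le\gamma H\gamma^{-1}$. By Theorem B, (i)⇒(ii), $\mathrm{MCG}(L)$ satisfies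 (ii); hence so does $\bigoplus_{\mathbb N}\mathrm{MCG}(L)$, and it embeds by (ii)⇒(i).

**Part (3), the groups that do not embed.** By Theorem B every subgroup of $\mathrm{MCG}(L)$ has a countable-index subgroup acting faithfully by automorphisms on a linear order. Such a group is torsion-free: if $h\ne1$, then $hx>x$ or $hx<x$ for some $x$, and then $h^nx>x$ or $h^nx<x$, respectively, for all $n\ge1$. A countable-index subgroup of the uncountable group $(\mathbb Z/2)^{\mathbb N}$ is nontrivial and so has torsion. Hence $(\mathbb Z/2)^{\mathbb N}$ does not embed. The group $\mathrm{Sym}(\mathbb N)$ contains $(\mathbb Z/2)^{\mathbb N}$, generated coordinatewise by the transpositions $(2i-1\ \ 2i)$ and their infinite products. The group $\prod_{\mathbb N}\mathrm{MCG}(L)$ contains it too, since $\mathbb Z/2$ embeds in $\mathrm{MCG}(L)$ by (2). So neither of them embeds. $\square$
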